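\title{Hitting sets for graphs with a cut vertex: a triangle glued to a four-cycle is hard to approximate}

\begin{abstract}
For a fixed graph $H$ on $k\ge 3$ vertices, the $H$-hitting set problem asks for a smallest set of vertices meeting every copy of $H$ in a given graph. It has a trivial $k$-approximation, and it was conjectured that the factor $k$ can be improved exactly when $H$ is not $2$-vertex connected. Assuming the unique games conjecture and $\mathrm{NP}\not\subseteq\mathrm{BPP}$, we show that this is false: the factor $6$ cannot be improved for the graph $K_3\cdot C_4$ obtained by gluing a triangle and a four-cycle at a vertex. The hardness comes from a finite object, a family of random labelings of the blocks of $H$ that we call an $H$-avoiding scheme; a scheme of value $p<1$ rules out every factor below $1/p$. Conversely, and without any assumption, the factor $k$ can be improved if $H$ is disconnected, or connected without a scheme of value $1/k$. Under the two assumptions this decides the question for each $H$ by a finite linear program, and it shows that $K_3\cdot C_4$ is the only counterexample on at most six vertices.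
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite, simple and undirected, and $|A|$ is the number of vertices of a graph $A$. Throughout, $H$ is a fixed graph on $k\ge3$ vertices. A \emph{copy} of $H$ in a graph $G$ is a subgraph isomorphic to $H$, not necessarily induced. A set $S\subseteq V(G)$ is an \emph{$H$-hitting set} if it meets every copy of $H$, that is, if $G-S$ is $H$-free, and $\tau_H(G)$ is the least size of such a set. An \emph{efficient $r$-approximation} for the $H$-hitting set problem is a polynomial-time algorithm that, given $G$, outputs an $H$-hitting set of size at most $r\,\tau_H(G)$.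

The factor $k$ costs nothing. Choose greedily a maximal family of vertex-disjoint copies of $H$ and output all their vertices: by maximality this is a hitting set, and every hitting set contains a vertex of each chosen copy. This algorithm sees only the $k$-uniform hypergraph formed by the vertex sets of the copies, and it uses nothing about $H$ except the number $k$. We call $H$ \emph{approximate-easy} if one can do better, that is, if there is a constant $\epsilon>0$ such that the $H$-hitting set problem has an efficient $(k-\epsilon)$-approximation. Which graphs are approximate-easy?

Recall that a graph is \emph{$2$-connected} ($2$-vertex connected) if it has at least three vertices, is connected, and stays connected after deleting any one vertex. By the \emph{standing assumptions} we mean that the unique games conjecture, stated in Section~\ref{sec:tools}, holds and that $\mathrm{NP}\not\subseteq\mathrm{BPP}$. Two facts are known.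
\begin{itemize}
\item[(K1)] (Guruswami and Lee) Under the standing assumptions, no $2$-connected graph is approximate-easy.
\item[(K2)] For every tree on $k\ge3$ vertices there is an efficient $(k-\frac12)$-approximation.
\end{itemize}
On three vertices these facts settle the connected graphs: the triangle is hard and the path is easy. The problem that we study comes from \cite{BEHKM}.
\begin{quote}
\textbf{Conjecture.} \emph{A graph $H$ on at least three vertices is approximate-easy if and only if it is not $2$-connected.}
\end{quote}

Here is a heuristic reason to believe it. Place copies of a $2$-connected graph $H$ on the edges of a hypergraph without short cycles. No further copy of $H$ appears (see Lemma~\ref{lem:onegadget}), so the copies of $H$ can be arranged as freely as the edges of such a hypergraph, and the structure of $H$ gives an algorithm nothing to use. A cut vertex destroys this freedom, because pieces of different copies can be recombined at it. Take the \emph{bowtie}, two triangles sharing a vertex, with $k=5$. If the triangles of $G$ pairwise share at most one vertex and $G-S$ has no bowtie, then the triangles of $G-S$ are pairwise disjoint. When every vertex of $G$ lies in many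 triangles, $S$ must therefore meet almost all of them. Hitting bowties is then nearly the same as hitting triangles, for which the trivial factor is $3<5$.

The heuristic used that the two halves of the bowtie are alike. Let $K_3\cdot C_4$ be the graph on six vertices obtained from a triangle and a four-cycle by identifying one vertex of each. A graph without a copy of $K_3\cdot C_4$ may contain many triangles and many four-cycles, as long as they live on different vertices. This is enough to restore the hardness. A \emph{block} of a connected graph is a maximal $2$-connected subgraph or a bridge, the latter regarded as a subgraph $K_2$.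

\begin{theorem}\label{thm:main}
Under the standing assumptions, if $H$ is connected and no block of $H$ is isomorphic to a subgraph of another block of $H$, then $H$ is not approximate-easy. In particular $K_3\cdot C_4$ is not approximate-easy, although it is not $2$-connected, and the conjecture is false.
\end{theorem}

One direction of the conjecture is (K1); it is the converse that fails, and it fails for the first time on six vertices.

\begin{theorem}\label{thm:small}
Under the standing assumptions, the equivalence in the conjecture holds for all $H$ with $k\le5$, and for $k=6$ it fails for exactly one graph, $K_3\cdot C_4$.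
\end{theorem}

Both theorems come from one notion, introduced in Section~\ref{sec:schemes}: a \emph{scheme} describes how a small hitting set can be hidden in a random graph built from the blocks of $H$. Theorem~\ref{thm:hard} turns a scheme into a hardness result; it is proved in Sections~\ref{sec:tools}--\ref{sec:graph}, and a reader who wants only the counterexample can stop there. Theorem~\ref{thm:class} shows that schemes are the only obstruction to a better algorithm; it is proved in Sections~\ref{sec:types} and~\ref{sec:algo}, and Theorem~\ref{thm:small} is deduced in Section~\ref{sec:small}.

\section{Blocks, schemes and the main theorems}\label{sec:schemes}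

\subsection{Blocks and branches}\label{sub:blocks}

An \emph{embedding} $A\to A'$ is an injective map $V(A)\to V(A')$ that sends edges to edges. Let $H$ be connected, with $m$ blocks. We use the following textbook facts.
\begin{itemize}
\item[(B1)] Every $2$-connected subgraph of $H$ lies in a block, every edge lies in exactly one block, and two blocks share at most one vertex. A vertex is a cut vertex if and only if it lies in at least two blocks.
\item[(B2)] The bipartite graph $\mathcal T$ whose nodes are the vertices and the blocks of $H$, with $t$ adjacent to $B$ when $t\in V(B)$, is a tree. (It is the block--cut tree with the remaining vertices attached as leaves.)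
\item[(B3)] In a $2$-connected graph any two edges lie on a common cycle.
\end{itemize}
The tree $\mathcal T$ has $k+m$ nodes and $\sum_B|B|$ edges, so
\begin{equation}\label{eq:blocksum}
\sum_B(|B|-1)=k-1,\qquad\text{and hence}\qquad m\le k-1 .
\end{equation}
If a subgraph $A$ of $H$ is the union of a set of blocks, then by (B1) the blocks of $H$ contained in $A$ are exactly those of the set; we call them the blocks of $A$.

A \emph{flag} is a pair $(t,B)$ with $B$ a block and $t\in V(B)$, that is, an edge of $\mathcal T$. Deleting this edge splits $\mathcal T$ into two trees, and the \emph{branch} $H(t,B)$ is the union of the blocks in the tree that contains $B$. The \emph{children} of $(t,B)$ are the flags $(b,B')$ with $b\in V(B)\setminus\{t\}$ and $B'\ne B$. Rooting $\mathcal T$ at $t$, one reads off two facts on which every induction below rests.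
\begin{itemize}
\item[(R1)] For each vertex $t$, the branches $H(t,B)$ with $B\ni t$ pairwise meet only in $t$, and every block of $H$ lies in exactly one of them.
\item[(R2)] The branch $H(t,B)$ is the union of $B$ and the branches of the children of $(t,B)$. The branch of a child $(b,B')$ meets $B$ only in $b$; the branches of two children $(b,B')$, $(b',B'')$ are disjoint if $b\ne b'$ and meet only in $b$ if $b=b'$; every block of $H(t,B)$ other than $B$ lies in the branch of exactly one child.
\end{itemize}
In $K_3\cdot C_4$, with cut vertex $v$, the branches at $v$ are the triangle and the four-cycle, and $H(t,B)=H$ for every $t\ne v$.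

\subsection{Hiding a hitting set for $K_3\cdot C_4$}\label{sub:example}

A hardness result with factor close to $6$ needs two kinds of graphs on $n$ vertices that are hard to tell apart: graphs with a hitting set of size about $n/6$, and graphs in which every hitting set has almost $n$ vertices. Build both from $\Lambda n$ random triangles and $\Lambda n$ random four-cycles, called gadgets, with $\Lambda$ a large constant. After a few gadgets are deleted, every triangle and every four-cycle of the graph is one of the gadgets.

If the gadgets are placed uniformly, every set of $\delta n$ vertices contains gadgets of both kinds. Then all but a small part of such a set consists of vertices that lie in a triangle inside the set, one finds a four-cycle among those vertices, and together they give a copy of $H=K_3\cdot C_4$. This is the second kind of graph.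

For the first kind, give each vertex a secret label $\mathsf S$, $\mathsf T$ or $\mathsf F$, and place the gadgets so that in $G-\{\text{vertices labeled }\mathsf S\}$ no vertex labeled $\mathsf T$ is in a triangle and no vertex labeled $\mathsf F$ is in a four-cycle. Then the vertices labeled $\mathsf S$ form a hitting set, since the cut vertex of a surviving copy of $H$ could have neither label. The cheapest way to do this spends at most one $\mathsf S$ on a gadget: a triangle is labeled $\mathsf{FFF}$, or with probability $a$ by a random permutation of $\mathsf{STT}$; a four-cycle is labeled $\mathsf{TTTT}$, or with probability $b$ by a random permutation of $\mathsf{SFFF}$. The labels stay hidden only if a corner of a random triangle and a corner of a random four-cycle have the same label distribution, for otherwise the numbers of triangles and four-cycles at a vertex would depend on its label. Comparing the masses of $\mathsf S$, $\mathsf T$, $\mathsf F$ gives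
\[
\frac a3=\frac b4,\qquad \frac{2a}3=1-b,\qquad 1-a=\frac{3b}4 .
\]
The first two equations give $a=\frac12$ and $b=\frac23$, the third then holds, and the masses are $\frac16,\frac13,\frac12$. The hidden hitting set has density exactly $1/k$.

\subsection{Schemes}

The labeling rule just found is all that the hardness proof needs to know about $H$. In general a block $B$ of a copy of $H$ may sit inside a gadget that was placed as a copy of a different block $C$, and the definition has to allow for this.

\begin{definition}\label{def:scheme}
Let $H$ be connected. An \emph{$H$-scheme} is a finite set $\Omega$ of labels with a distinguished label $\mathsf S$, together with a probability distribution $P_C$ on $\Omega^{V(C)}$ with rational probabilities for every block $C$ of $H$, such that all one-vertex marginals, over all blocks $C$ and all positions $i\in V(C)$, equal one distribution $\mu$ on $\Omega$. Its \emph{value} is $\mu(\mathsf S)$.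

Let $A\subseteq H$ be a union of blocks. A labeling $\ell:V(A)\to\Omega\setminus\{\mathsf S\}$ is \emph{realized} if for every block $B$ of $A$ there are a block $C$ of $H$, an embedding $\sigma:B\to C$ and $\lambda\in\operatorname{supp}P_C$ with $\ell(b)=\lambda(\sigma(b))$ for all $b\in V(B)$. The scheme is \emph{$H$-avoiding} if no labeling of $H$ is realized.
\end{definition}

Being realized is checked block by block. Hence realized labelings of two unions of blocks that agree on the common vertices \emph{glue} to a realized labeling of the union. A label of $\mu$-mass zero occurs in no tuple of any support and so in no realized labeling; labels other than $\mathsf S$ of mass zero may be discarded.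

The smaller the value, the stronger the hardness. The next lemma bounds the value from below, in agreement with the trivial algorithm. If $A\subseteq H$ is a connected union of blocks, a \emph{folding} of $H$ into $A$ is a map $\phi:V(H)\to V(A)$ whose restriction to each block of $H$ is an embedding into a block of $A$.

\begin{lemma}\label{lem:fold}
If there is a folding of $H$ into $A$, then every $H$-avoiding scheme has value at least $1/|A|$. In particular every $H$-avoiding scheme has value at least $1/k$.
\end{lemma}

\begin{proof}
Since $A$ is connected, its blocks can be ordered so that each one after the first meets the union of the earlier ones, and it does so in exactly one vertex because $\mathcal T$ has no cycle. Label the first block $C$ by a sample from $P_C$, and each later block $C$ by a sample from $P_C$ conditioned on the label already given to its one old vertex. By induction that label has law $\mu$, which is the marginal of $P_C$ at this position, so the labeling of $C$ has law $P_C$ and the new vertices again have law $\mu$. We obtain a random $\ell:V(A)\to\Omega$ with $\ell|_{C}\in\operatorname{supp}P_C$ for all blocks $C$ of $A$. If an outcome $\ell$ did not use $\mathsf S$,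 then $\ell\circ\phi$ would be a realized labeling of $H$: for a block $B$ take $\sigma=\phi|_B$, the block $C$ of $A$ into which it embeds $B$, and $\lambda=\ell|_C$. So every outcome uses $\mathsf S$, and the expected number $|A|\mu(\mathsf S)$ of vertices labeled $\mathsf S$ is at least $1$. The identity is a folding of $H$ into $H$.
\end{proof}

The bowtie folds into one of its triangles, so its schemes have value at least $\frac13$, as the heuristic of the introduction suggests.

\begin{theorem}\label{thm:hard}
Under the standing assumptions, if a connected graph $H$ has an $H$-avoiding scheme of value $p<1$, then for every $\varepsilon>0$ the $H$-hitting set problem has no efficient $(1/p-\varepsilon)$-approximation.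
\end{theorem}

\begin{theorem}\label{thm:class}
\begin{itemize}
\item[(a)] Every disconnected $H$ is approximate-easy.
\item[(b)] Every connected $H$ that has no $H$-avoiding scheme of value $1/k$ is approximate-easy.
\item[(c)] Under the standing assumptions, a connected $H$ is approximate-easy if and only if it has no $H$-avoiding scheme of value $1/k$; this is a condition on a finite linear program determined by $H$.
\end{itemize}
Parts \textup{(a)} and \textup{(b)} need no assumption.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:hard}]
We generalize the scheme of Section~\ref{sub:example}: a label names the block that a surviving vertex must not be part of. Let $\Omega$ consist of $\mathsf S$ and the blocks of $H$. For a block $C$ let $P_C$ be the following law.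
\begin{itemize}
\item For each $s\in V(C)$, with probability $1/k$ position $s$ gets $\mathsf S$ and all other positions get the label $C$.
\item For each block $B\ne C$, with probability $(|B|-1)/k$ all positions get the label $B$.
\end{itemize}
By \eqref{eq:blocksum} the total probability is $\frac1k\bigl(|C|+(k-1)-(|C|-1)\bigr)=1$. A fixed position gets $\mathsf S$ with probability $1/k$, the label $C$ with probability $(|C|-1)/k$, and the label $B\neq C$ with probability $(|B|-1)/k$. So this is a scheme with $\mu(B)=(|B|-1)/k$ for all blocks $B$, of value $1/k$.

Suppose that $\ell$ is a realized labeling of $H$. In each tuple of each support all labels other than $\mathsf S$ are equal, so $\ell$ is constant on each block, and then constant on $H$ because $H$ is connected. Let the block $D$ be its value, and let $C,\sigma,\lambda$ realize $\ell$ on $D$. By hypothesis $D$ embeds in no other block, so $C=D$ and $\sigma$ is a bijection of $V(D)$. Then $\lambda\in\operatorname{supp}P_D$ is the constant tuple with value $D$, and no such tuple is in the support. Hence the scheme is $H$-avoiding, and Theorem~\ref{thm:hard} with $p=1/k$ applies. The blocks of $K_3\cdot C_4$ are $K_3$ and $C_4$, neither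 is a subgraph of the other, and the common vertex is a cut vertex.
\end{proof}

\begin{remark}
The hypothesis on the blocks is exactly what this scheme needs. If $D$ embeds in a block $C\ne D$, the constant labeling with value $D$ is realized: on $D$ through the constant tuple in $\operatorname{supp}P_C$, on every other block $B$ through the constant tuple in $\operatorname{supp}P_B$. If $H$ is $2$-connected, it has one block and the hypothesis is empty, so Theorem~\ref{thm:main} contains (K1).
\end{remark}

\section{Unique games, influences and correlated spaces}\label{sec:tools}

\subsection{The unique games conjecture}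

An instance with alphabet $[R]=\{1,\dots,R\}$ is a bipartite multigraph with sides $\mathcal V,\mathcal W$, edge set $E$ and no isolated vertices, together with a bijection $\pi_e:[R]\to[R]$ for every edge $e$. An assignment $\alpha:\mathcal V\cup\mathcal W\to[R]$ \emph{satisfies} an edge $e$ with ends $v\in\mathcal V$, $w\in\mathcal W$ if $\alpha(v)=\pi_e(\alpha(w))$. The \emph{value} $\operatorname{val}$ of the instance is the largest fraction of edges satisfied by one assignment. The unique games conjecture (Khot, 2002) states: for all $\zeta,\gamma\in(0,1)$ there is $R$ such that it is NP-hard to distinguish instances with alphabet $[R]$ and $\operatorname{val}\ge1-\zeta$ from those with $\operatorname{val}\le\gamma$.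

\subsection{Influences}

Let $\nu$ be a distribution of full support on a finite set $\Omega$ and let $h:\Omega^R\to\mathbb R$. Let $\mathbf E_ah$ be the average of $h$ over coordinate $a$ under $\nu$, the other coordinates fixed. The \emph{influence} of $a$ on $h$ is $\operatorname{Inf}_a(h)=\|h-\mathbf E_ah\|^2$, the norm being that of $L^2(\nu^R)$; it is the expected variance of $h$ in coordinate $a$. As the squared norm of a linear function of $h$, it is convex in $h$, and it is at most $1$ if $h$ takes values in $[0,1]$. For $x\in\Omega^R$ and a bijection $\pi$ of $[R]$, coordinate $a$ of $x$ is coordinate $\pi^{-1}(a)$ of $x\circ\pi$, and $\nu^R$ is invariant under $x\mapsto x\circ\pi$. Therefore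
\begin{equation}\label{eq:perm}
\operatorname{Inf}_a\bigl(x\mapsto h(x\circ\pi)\bigr)=\operatorname{Inf}_{\pi^{-1}(a)}(h).
\end{equation}
Write $L^2(\nu)$ as the orthogonal sum of the constants and the space $L^2_0(\nu)$ of functions of mean zero. Taking the $R$-th tensor power gives the \emph{Efron--Stein decomposition} $h=\sum_{J\subseteq[R]}h_J$ into orthogonal components, where $h_J$ lies in the tensor product of $L^2_0(\nu)$ for the coordinates in $J$ and the constants for the others. The map $\mathbf E_a$ kills $h_J$ if $a\in J$ and fixes it otherwise, so $\operatorname{Inf}_a(h)=\sum_{J\ni a}\|h_J\|^2$ and $\sum_a\operatorname{Inf}_a(h)=\sum_J|J|\,\|h_J\|^2$.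

\subsection{A lower bound for functions of small influence}

Let $Q$ be a distribution on a product $\Omega^{(1)}\times\Omega^{(2)}$ of finite sets. The \emph{maximal correlation} $\rho(\Omega^{(1)},\Omega^{(2)})$ is the supremum of $\mathbf E_Q[f(x)g(y)]$ over $f,g$ of mean $0$ and variance $1$ under the marginals, and $0$ if there are no such $f,g$. With $\Phi$ the standard normal distribution function and $(Z,Z')$ a pair of standard Gaussians of correlation $r$, put
\[
\underline\Gamma_r(s,t)=\Pr\bigl[Z\le\Phi^{-1}(s),\ Z'\ge\Phi^{-1}(1-t)\bigr],
\]
and recursively $\underline\Gamma_{r_1,\dots,r_{b-1}}(s_1,\dots,s_b)=\underline\Gamma_{r_1}\bigl(s_1,\underline\Gamma_{r_2,\dots,r_{b-1}}(s_2,\dots,s_b)\bigr)$. If $r\in[0,1)$ and $s,t\in(0,1)$, then $0<\underline\Gamma_r(s,t)\le s<1$, since the pair has a positive density on the plane. By induction the recursive quantity lies in $(0,1)$ when all $r_j\in[0,1)$ and all $s_j\in(0,1)$. Positivity is all that we use.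

\begin{theorem}[Mossel {\cite[Theorem 1.14, lower bound]{Mossel}}]\label{thm:mossel}
Let $b\ge2$ and let $Q$ be a distribution on a product $\prod_{j=1}^b\Omega^{(j)}$ of finite sets whose atoms of positive probability have probability at least $\alpha_0>0$. Assume that $\rho\bigl(\Omega^{(j)},\prod_{i\ne j}\Omega^{(i)}\bigr)\le\rho<1$ for all $j$ and $\rho\bigl(\prod_{i\le j}\Omega^{(i)},\prod_{i>j}\Omega^{(i)}\bigr)\le\rho(j)$ for $1\le j<b$. Then for every $\epsilon>0$ there is $\tau>0$, independent of $R$, such that functions $f_j:(\Omega^{(j)})^R\to[0,1]$ all of whose influences are at most $\tau$ satisfy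
\[
\mathbf E_{Q^R}\prod_{j=1}^bf_j\ \ge\ \underline\Gamma_{\rho(1),\dots,\rho(b-1)}(\mathbf Ef_1,\dots,\mathbf Ef_b)-\epsilon .
\]
\end{theorem}

Here $Q^R$ draws the $R$ columns $(x_1(a),\dots,x_b(a))$, $a\in[R]$, independently from $Q$, and $f_j$ is evaluated at the row $x_j$. The hypotheses are verified with the following criterion; compare \cite[Lemma 2.9]{Mossel}.

\begin{lemma}\label{lem:corr}
Let $Q$ be a distribution on $\Omega^{(1)}\times\Omega^{(2)}$. Form the bipartite graph on the points of positive marginal probability, with $x$ adjacent to $y$ when $Q(x,y)>0$. If it is connected, then $\rho(\Omega^{(1)},\Omega^{(2)})<1$.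
\end{lemma}

\begin{proof}
The correlation is at most $1$ by the Cauchy--Schwarz inequality. The pairs $(f,g)$ in the supremum, as functions on the points of positive probability, form a compact set, so a supremum equal to $1$ is attained. Then $\mathbf E(f(x)-g(y))^2=2-2=0$, so $f(x)=g(y)$ along every edge. By connectedness $f$ is constant, which contradicts variance $1$.
\end{proof}

\section{Test distributions}\label{sec:test}

Fix $H$, an $H$-avoiding scheme of value $p<1$ and $\varepsilon>0$. By Lemma~\ref{lem:fold}, $p>0$, so after discarding labels of mass zero $\mu$ has full support. Choose rational $\eta,\delta\in(0,1)$ with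
\begin{equation}\label{eq:etadelta}
(1/p-\varepsilon)(p+4\eta)<1-\delta ,
\end{equation}
which is possible because the left side tends to $1-\varepsilon p$ as $\eta\to0$. Put $\delta_1=\delta/(m+1)$ and $\delta_2=\delta_1/2$.

The way to hide the labels is to give each vertex $R$ candidate labels, a vector $x\in\Omega^R$, and to place a gadget of type $C$ on vertices $(x_i)_{i\in V(C)}$ whose columns $(x_i(a))_i$ are independent samples of $P_C$. For every coordinate $a$, the labeling $x\mapsto x(a)$ is then a hidden labeling as in Section~\ref{sub:example}, while by Theorem~\ref{thm:mossel} a dense set of vertices that depends on no coordinate strongly should contain gadgets of every type. A unique games instance ties many such cubes together, so that a consistent choice of coordinates is an assignment of large value.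

\subsection{Two rounds of noise}

Two things are missing. The correlations of $P_C$ may equal $1$: in the triangle law of Section~\ref{sub:example} one corner is labeled $\mathsf F$ exactly when the others are. And a set may have many influential coordinates, while decoding an assignment needs a bounded list. Each defect is repaired by one round of \emph{noise}, which replaces every entry independently by $\mathsf S$ with probability $\eta$. Noise of this form costs nothing on the side of the hidden hitting set except a slightly larger mass of $\mathsf S$.

Let $P'_C$ be $P_C$ followed by noise and $P''_C$ be $P'_C$ followed by fresh noise. Their one-vertex marginals are $\mu'=(1-\eta)\mu+\eta\mathbf 1_{\mathsf S}$ and $\mu''=(1-\eta)\mu'+\eta\mathbf 1_{\mathsf S}$, where $\mathbf 1_{\mathsf S}$ is the point mass at $\mathsf S$. Both have full support, $\mu''(\mathsf S)\le p+2\eta$, and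
\begin{equation}\label{eq:supp}
\text{every }\lambda\in\operatorname{supp}P''_C\text{ agrees with some }\lambda_0\in\operatorname{supp}P_C\text{ wherever }\lambda\ne\mathsf S.
\end{equation}

\begin{lemma}\label{lem:M}
There are $\tau,c_0\in(0,1)$, independent of $R$, such that for every block $C$ and every $g:\Omega^R\to[0,1]$ with $\mathbf E_{\mu'^R}g\ge\delta_2/2$ and $\operatorname{Inf}_a(g)\le\tau$ for all $a$ (under $\mu'^R$),
\[
\mathbf E_{(P'_C)^R}\prod_{i\in V(C)}g(\tilde x_i)\ge c_0 .
\]
\end{lemma}

\begin{proof}
The support of $P'_C$ consists of all tuples obtained from a tuple in $\operatorname{supp}P_C$ by changing some entries to $\mathsf S$, so it is closed under such changes. Split $V(C)$ into two nonempty parts and let $(x,y)\in\operatorname{supp}P'_C$. Writing $\vec{\mathsf S}$ for a constant tuple $\mathsf S$, the pairs $(x,\vec{\mathsf S})$, $(\vec{\mathsf S},\vec{\mathsf S})$, $(\vec{\mathsf S},y)$ are in the support. So the graph of Lemma~\ref{lem:corr} is connected for every split, and for any fixed ordering of $V(C)$ the numbers $\rho$ and $\rho(j)$ in Theorem~\ref{thm:mossel} can be taken in $[0,1)$. Let $\Gamma_C=\underline\Gamma_{\rho(1),\dots,\rho(|C|-1)}(\delta_2/2,\dots,\delta_2/2)>0$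 and $c_0=\frac12\min_C\Gamma_C$, and let $\tau<1$ work in Theorem~\ref{thm:mossel} with $\epsilon=c_0$ for all blocks. Given $g$, multiply it by a factor at most $1$ to make its mean exactly $\delta_2/2$. This increases neither the influences nor the product, and the theorem bounds the new product from below by $\Gamma_C-c_0\ge c_0$.
\end{proof}

For $h:\Omega^R\to\mathbb R$ let $(\mathrm Nh)(\tilde x)=\mathbf E\,h(x)$, where $x$ is $\tilde x$ followed by noise. If $\tilde x\sim\mu'^R$ then $x\sim\mu''^R$, so $\mathbf E_{\mu'^R}\mathrm Nh=\mathbf E_{\mu''^R}h$.

\begin{lemma}\label{lem:smooth}
If $h:\Omega^R\to[0,1]$, then $\sum_a\operatorname{Inf}_a(\mathrm Nh)\le1/\eta$ under $\mu'^R$.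
\end{lemma}

\begin{proof}
The operator $\mathrm N$ is the $R$-th tensor power of $\mathrm N_1:L^2(\mu'')\to L^2(\mu')$, $(\mathrm N_1h)(\omega)=(1-\eta)h(\omega)+\eta h(\mathsf S)$, which preserves constants and means. If $h\in L^2_0(\mu'')$, then $\mathrm N_1h\in L^2_0(\mu')$ and, since $\mu''\ge(1-\eta)\mu'$ pointwise,
\[
\|\mathrm N_1h\|^2=\operatorname{Var}_{\mu'}(\mathrm N_1h)=(1-\eta)^2\operatorname{Var}_{\mu'}(h)\le(1-\eta)^2\mathbf E_{\mu'}h^2\le(1-\eta)\|h\|^2 .
\]
Hence $\mathrm N$ maps the Efron--Stein component $h_J$ of $h$ (under $\mu''^R$) to the component $(\mathrm Nh)_J$ (under $\mu'^R$), and $\|\mathrm Nh_J\|^2\le(1-\eta)^{|J|}\|h_J\|^2$, because the operator norm of a tensor product is the product of the norms. As $j(1-\eta)^j\le\sum_{i=1}^j(1-\eta)^i\le1/\eta$ and $\sum_J\|h_J\|^2=\|h\|^2\le1$, we get $\sum_J|J|\,\|\mathrm Nh_J\|^2\le1/\eta$.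
\end{proof}

\subsection{Composition with a unique games instance}

A gadget will be drawn from a vertex $v\in\mathcal V$ and $|C|$ edges at $v$, its corners lying in cubes attached to the other ends. The hidden labels of a gadget are coherent only if the edges of its surviving corners are satisfied, so we must be able to delete a small set of whole cubes after which only satisfied edges are in use. With one cube per vertex $w\in\mathcal W$ this fails, since every $w$ may have an unsatisfied edge. With one cube per edge $e$ there is no constraint left: choosing coordinate $\pi_e^{-1}(1)$ in the cube of $e$ is coherent for every instance. We take one cube per $d$-tuple of edges at a common $w$. Most tuples consist of satisfied edges when the value is near $1$, and a cube shared by $d$ edges forces them to agree.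

Put
\[
c=\frac{c_0\delta_2}4,\qquad\vartheta=\frac{\delta_2\tau}8,\qquad t_0=\frac2{\eta\tau},
\]
let $d\ge2$ be an integer with $d>2t_0/\vartheta$, let $\gamma=\vartheta/d^2$ and $\zeta=\eta/d$, and let $R$ be given by the unique games conjecture for $\zeta,\gamma$. All these constants depend only on $H$, the scheme and $\varepsilon$.

Let an instance with alphabet $[R]$ be given. ``By degree'' means with probability proportional to the degree. Let $\mathcal U$ be the set of $d$-tuples $u=(u(1),\dots,u(d))$ of edges with a common end in $\mathcal W$, and let $\nu_0$ be the law of $u$ when $w\in\mathcal W$ is chosen by degree and the entries are independent uniform edges at $w$. Let $X=\mathcal U\times\Omega^R$ and $\nu=\nu_0\times\mu''^R$. To \emph{draw $(e,s,u)$ at $v\in\mathcal V$} means: $e$ is a uniform edge at $v$, with other end $w$; $s\in[d]$ is uniform; $u(s)=e$ and the other entries of $u$ are independent uniform edges at $w$. If $v$ is chosen by degree, $e$ is a uniform edge of the instance, so $w$ is distributed by degree and $e$ is uniform at $w$. Thus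
\begin{equation}\label{eq:us}
\text{if $v$ is chosen by degree, then }(u,s)\sim\nu_0\times\text{uniform}\text{ and }e=u(s).
\end{equation}
For a block $C$ let $\mathcal D_C$ be the law on $X^{V(C)}$ of the output of this experiment.
\begin{enumerate}
\item Choose $v\in\mathcal V$ by degree.
\item Independently for $i\in V(C)$, draw $(e_i,s_i,u_i)$ at $v$; let $w_i$ be the end of $e_i$ in $\mathcal W$.
\item Independently for $a\in[R]$, draw $(x_i(a))_{i\in V(C)}\sim P''_C$, and put $y_i=x_i\circ\pi_{e_i}$.
\item Output $\bigl((u_i,y_i)\bigr)_{i\in V(C)}$.
\end{enumerate}
By \eqref{eq:us}, $u_i\sim\nu_0$, and given steps 1 and 2 we have $y_i\sim\mu''^R$. So every one-vertex marginal of every $\mathcal D_C$ is $\nu$. This is where the equality of the marginals of the scheme is used.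

\begin{lemma}\label{lem:sound}
If $\operatorname{val}\le\gamma$, then for every $f:X\to[0,1]$ with $\mathbf E_\nu f\ge\delta_2$ and every block $C$,
\[
\mathbf E_{\mathcal D_C}\prod_{i\in V(C)}f(u_i,y_i)\ge c .
\]
\end{lemma}

\begin{proof}
Write $f_u=f(u,\cdot)$ and $g_v(x)=\mathbf E\,f_u(x\circ\pi_e)$, the average over $(e,s,u)$ drawn at $v$. Given $v$, the triples $(e_i,s_i,u_i)$ are independent of each other and of the $x_i$. Given a sample $(\tilde x_i)$ of $(P'_C)^R$, the noisy rows $x_i$ are independent. Hence
\begin{equation}\label{eq:prod}
\mathbf E_{\mathcal D_C}\prod_if(u_i,y_i)=\mathbf E_v\,\mathbf E_{(P''_C)^R}\prod_ig_v(x_i)=\mathbf E_v\,\mathbf E_{(P'_C)^R}\prod_i(\mathrm Ng_v)(\tilde x_i).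
\end{equation}
Suppose that this is less than $c$. We decode an assignment of value more than $\gamma$.

\emph{Labels on $\mathcal V$.} Masses of sets of $v$ are by degree. We have $\mathbf E_v\mathbf E_{\mu'^R}\mathrm Ng_v=\mathbf E_v\mathbf E_{\mu''^R}g_v=\mathbf E_\nu f\ge\delta_2$, and $0\le \mathrm Ng_v\le1$, so the $v$ with $\mathbf E_{\mu'^R}\mathrm Ng_v\ge\delta_2/2$ have mass at least $\delta_2/2$. Those among them for which all influences of $\mathrm Ng_v$ are at most $\tau$ contribute at least $c_0$ each to \eqref{eq:prod}, by Lemma~\ref{lem:M}, so their mass is less than $c/c_0=\delta_2/4$. Thus there is a set $\mathcal V_0$ of mass at least $\delta_2/4$ such that each $v\in\mathcal V_0$ has a coordinate $\alpha(v)$ with $\operatorname{Inf}_{\alpha(v)}(\mathrm Ng_v)>\tau$. Define $\alpha$ arbitrarily on $\mathcal V\setminus\mathcal V_0$. For an edge $e$ with ends $v$, $w$, its \emph{proposal} $\operatorname{prop}(e)=\pi_e^{-1}(\alpha(v))$ is the one label of $w$ that satisfies $e$.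

\emph{Short lists.} Let $\operatorname{Cand}(u)=\{a:\operatorname{Inf}_a(\mathrm Nf_u)\ge\tau/2\}$. By Lemma~\ref{lem:smooth}, $|\operatorname{Cand}(u)|\le t_0$. Noise commutes with permuting coordinates, so $(\mathrm Ng_v)(\tilde x)=\mathbf E\,(\mathrm Nf_u)(\tilde x\circ\pi_e)$. For $v\in\mathcal V_0$, convexity and \eqref{eq:perm} give
\[
\tau<\mathbf E\operatorname{Inf}_{\operatorname{prop}(e)}(\mathrm Nf_u)\le\Pr[\operatorname{prop}(e)\in\operatorname{Cand}(u)]+\tau/2 .
\]
Averaging over $v$ and using \eqref{eq:us},
\[
\mathbf E_{u\sim\nu_0}\ \frac1d\,\#\{s:\operatorname{prop}(u(s))\in\operatorname{Cand}(u)\}\ \ge\ \frac{\delta_2}4\cdot\frac\tau2=\vartheta .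
\]

\emph{Collisions.} The quantity under the expectation is at most $1$, so with probability at least $\vartheta/2$ it is at least $\vartheta/2$. Then more than $t_0$ entries of $u$ have proposals in a set of size at most $t_0$, since $\vartheta d/2>t_0$, and two entries have the same proposal. On the other hand, let $q_w(a)$ be the fraction of edges at $w$ with proposal $a$. Labeling each $w$ by its most frequent proposal satisfies a fraction $\mathbf E_w\max_aq_w(a)$ of all edges, with $w$ chosen by degree. So for fixed $s\ne s'$,
\[
\Pr_u\bigl[\operatorname{prop}(u(s))=\operatorname{prop}(u(s'))\bigr]=\mathbf E_w\sum_aq_w(a)^2\le\mathbf E_w\max_aq_w(a)\le\gamma .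
\]
Therefore $\vartheta/2\le\binom d2\gamma<d^2\gamma/2=\vartheta/2$, a contradiction.
\end{proof}

\section{The random graph and the proof of Theorem~\ref{thm:hard}}\label{sec:graph}

One cannot take $X$ as vertex set and the whole support of $\mathcal D_C$ as gadgets: edges of different gadgets would form new copies of the blocks, over which the scheme has no control. We replace each point of $X$ by many vertices, sample only linearly many gadgets, and delete the few that lie on short cycles.

\subsection{Construction}

Let $\nu_{\min}=\min_{\xi\in X}\nu(\xi)$. A tuple $u$ at $w$ has $\nu_0(u)=\frac{\deg w}{|E|}(\deg w)^{-d}\ge|E|^{-d}$, so $\nu_{\min}\ge|E|^{-d}(\min\mu'')^R$, and $|X|\le|E|^d|\Omega|^R$. Since $d$ and $R$ are constants, $1/\nu_{\min}$ and $|X|$ are polynomial in the size of the instance. Let $\Lambda=\lceil48/c\rceil$ and $K=\max(1,2m\Lambda k^2/\nu_{\min})$, and let $n$ be an integer of polynomial size with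
\begin{equation}\label{eq:n}
n\ge\frac{|X|}\eta,\quad n\ge\frac{2|X|}{\delta_1},\quad c\Lambda n\ge80kK^k,\quad n\ge\frac{4k^2}{c\,\nu_{\min}},\quad m4^ne^{-3n}\le0.1 .
\end{equation}

\emph{Vertices.} $V$ is the disjoint union of classes $V_\xi$, $\xi\in X$, of sizes $n_\xi=\lceil n\nu(\xi)\rceil$. Thus $n\le|V|\le n+|X|\le2n$.

\emph{Gadgets.} For each block $C$ of $H$ we sample, independently, a \emph{family} of $M=\Lambda n$ gadgets; isomorphic blocks have separate families. A gadget of family $C$ is a map $\chi:V(C)\to V$ obtained by drawing $(\xi_i)_{i\in V(C)}\sim\mathcal D_C$ and then independent uniform vertices $\chi(i)\in V_{\xi_i}$. It is \emph{proper} if $\chi$ is injective. Improper gadgets are discarded.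

\emph{Cleaning.} A \emph{Berge cycle} of length $s\ge2$ is a sequence of distinct gadgets $\chi_1,\dots,\chi_s$ and distinct vertices $z_1,\dots,z_s$ such that $z_i$ lies in the images of $\chi_i$ and $\chi_{i+1}$, indices modulo $s$. List all Berge cycles of length at most $k$ among the proper gadgets, which takes polynomial time as $k$ is fixed, and delete one gadget from each. The gadgets that are left are the \emph{remaining} ones.

\emph{Edges.} $G$ is the graph on $V$ whose edges are the images $\chi(i)\chi(j)$ of edges $ij$ of $C$, for all remaining gadgets $\chi$ of all families $C$.

The remaining gadgets form no Berge cycle of length at most $k$. Length $2$ says that two of them share at most one vertex, so each edge of $G$ comes from exactly one gadget.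

\begin{lemma}\label{lem:onegadget}
If $F\subseteq G$ is a single edge or a $2$-connected subgraph with $|F|\le k$, then all edges of $F$ come from one gadget.
\end{lemma}

\begin{proof}
Suppose that $F$ is $2$-connected and has edges from two gadgets. By (B3) they lie on a cycle $Z\subseteq F$, of length at most $k$. Cut $Z$ into maximal runs of consecutive edges from the same gadget, with gadgets $\chi_1,\dots,\chi_r$ in cyclic order, $2\le r\le k$, and let $z_i$ be the vertex between run $i$ and run $i+1$. The $z_i$ are distinct, $z_i$ lies in the images of $\chi_i$ and $\chi_{i+1}$, and $\chi_i\ne\chi_{i+1}$. Take the least $s\ge1$ such that $\chi_{a+s}=\chi_a$ for some $a$, indices modulo $r$. Then $2\le s\le r$, the gadgets $\chi_a,\dots,\chi_{a+s-1}$ are distinct by minimality, and with $z_a,\dots,z_{a+s-1}$ they form a Berge cycle of length $s\le k$.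
\end{proof}

\subsection{Instances of large value}

\begin{proposition}\label{prop:yes}
If $\operatorname{val}\ge1-\zeta$, then $\tau_H(G)\le(p+4\eta)|V|$ for every outcome of the sampling.
\end{proposition}

\begin{proof}
Let $\alpha$ satisfy a fraction at least $1-\zeta$ of the edges. Call $u\in\mathcal U$ \emph{good} if $\alpha$ satisfies all its entries. Under $\nu_0$ each entry is a uniform edge, so $u$ is not good with probability at most $d\zeta=\eta$. The \emph{label} of a vertex in the class $(u,y)$, with $u$ a tuple at $w$, is $y(\alpha(w))$. Let $S$ be the set of vertices whose tuple is not good or whose label is $\mathsf S$. It is a union of classes of total $\nu$-mass at most $\eta+\mu''(\mathsf S)\le p+3\eta$, so by \eqref{eq:n}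
\[
|S|\le n(p+3\eta)+|X|\le(p+4\eta)n\le(p+4\eta)|V|.
\]
Suppose that $\psi:H\to G-S$ is an embedding, and let $\ell(b)\ne\mathsf S$ be the label of $\psi(b)$. Fix a block $B$. By Lemma~\ref{lem:onegadget} all edges of $\psi(B)$ come from one gadget $\chi$, of some family $C$. As $\chi$ is injective and $B$ has no isolated vertex, $\sigma=\chi^{-1}\circ\psi|_B$ is an embedding $B\to C$. Let $v,e_i,w_i,u_i,x_i,y_i$ be the data from which $\chi$ was drawn, and let $\lambda=(x_i(\alpha(v)))_{i\in V(C)}\in\operatorname{supp}P''_C$. For $i=\sigma(b)$ the vertex $\chi(i)=\psi(b)$ lies in the class $(u_i,y_i)$ and not in $S$. So $u_i$ is good, its entry $e_i$ is satisfied, and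
\[
\ell(b)=y_i(\alpha(w_i))=x_i\bigl(\pi_{e_i}(\alpha(w_i))\bigr)=x_i(\alpha(v))=\lambda(\sigma(b)).
\]
By \eqref{eq:supp} some $\lambda_0\in\operatorname{supp}P_C$ agrees with $\lambda$ on $\sigma(V(B))$. Hence $\ell$ is a realized labeling of $H$, although the scheme is $H$-avoiding.
\end{proof}

\subsection{Instances of small value}

\begin{lemma}\label{lem:dense}
If $\operatorname{val}\le\gamma$, then with probability at least $0.8$ the following holds.
\begin{itemize}
\item[(D)] Every $Y\subseteq V$ with $|Y|\ge\delta_1|V|$ contains the image of a remaining gadget of every family.
\end{itemize}
\end{lemma}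

\begin{proof}
For a gadget before discarding, positions $i\ne j$ and vertices $z\in V_\xi$, $z'\in V_{\xi'}$, not necessarily distinct,
\begin{equation}\label{eq:pair}
\Pr[\chi(i)=z,\ \chi(j)=z']=\frac{\Pr[\xi_i=\xi,\ \xi_j=\xi']}{n_\xi n_{\xi'}}\le\frac{\nu(\xi)}{n_\xi}\cdot\frac1{n_{\xi'}}\le\frac1{n^2\nu_{\min}} .
\end{equation}

\emph{Few deletions.} A Berge cycle of length $s$ is specified by $s$ distinct gadgets, in at most $(mM)^s$ ways, by $s$ distinct vertices, in at most $(2n)^s$ ways, and by two distinct positions in each $\chi_i$ that hold $z_{i-1}$ and $z_i$, in at most $k^{2s}$ ways. Distinct gadgets are independent, so by \eqref{eq:pair} the expected number of such cycles is at most $\bigl(m\Lambda n\cdot2n\cdot k^2/(n^2\nu_{\min})\bigr)^s\le K^s$. By Markov's inequality and \eqref{eq:n}, with probability at least $0.9$ there are at most $10kK^k\le cM/8$ Berge cycles of length at most $k$, and at most that many proper gadgets are deleted. By \eqref{eq:pair} with $z=z'$, a gadget is improper with probability at most $k^2\cdot2n/(n^2\nu_{\min})\le c/2$.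

\emph{Many gadgets in each dense set.} Fix $Y$ with $|Y|\ge\delta_1|V|\ge\delta_1n$ and a block $C$, and let $f(\xi)=|Y\cap V_\xi|/n_\xi$. Since $n\nu(\xi)\ge n_\xi-1$,
\[
\mathbf E_\nu f\ge\sum_\xi\frac{n_\xi-1}nf(\xi)\ge\frac{|Y|-|X|}n\ge\delta_1-\frac{\delta_1}2=\delta_2 .
\]
A gadget of family $C$ has its image in $Y$ with probability $\mathbf E_{\mathcal D_C}\prod_if(\xi_i)\ge c$, by Lemma~\ref{lem:sound}, and is moreover proper with probability at least $c/2$. The Chernoff bound says that a sum of independent indicator variables with mean at least $\beta$ is at most $\beta/2$ with probability at most $e^{-\beta/8}$. With $\beta=cM/2$, the probability that fewer than $cM/4$ proper gadgets of family $C$ lie in $Y$ is at most $e^{-cM/16}\le e^{-3n}$. There are at most $4^n$ sets $Y$ and $m$ families, so by \eqref{eq:n} this happens for some pair with probability at most $0.1$. Outside both exceptional events at least $cM/4-cM/8>0$ gadgets of each family remain in each $Y$.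
\end{proof}

Property (D) gives each block separately. To assemble them we argue from the leaves of $\mathcal T$ inward, as we did for the triangle and the four-cycle in Section~\ref{sub:example}: few vertices fail to carry a given branch, and the next block is sought among the vertices that fail for none of its children.

\begin{lemma}\label{lem:assemble}
If \textup{(D)} holds, then $G[I]$ contains a copy of $H$ for every $I\subseteq V$ with $|I|\ge\delta|V|$.
\end{lemma}

\begin{proof}
For a union $A$ of blocks, a \emph{placement} of $A$ is a map $V(A)\to I$ whose restriction to each block $B$ of $A$ is a remaining gadget of family $B$. Placements that agree on common vertices glue. For a flag $(t,B)$ let $\operatorname{bad}(t,B)$ be the set of $z\in I$ such that no placement of $H(t,B)$ sends $t$ to $z$, and let $\beta(t,B)$ be the number of blocks of $H(t,B)$.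

We claim that $|\operatorname{bad}(t,B)|\le\beta(t,B)\delta_1|V|$, by induction on $\beta(t,B)$. Let $Y$ be the set of vertices in $\operatorname{bad}(t,B)$ that are in $\operatorname{bad}(b,B')$ for no child $(b,B')$. If $|Y|\ge\delta_1|V|$, then by (D) a remaining gadget $\chi$ of family $B$ has its image in $Y$. For each child $(b,B')$ there is a placement of $H(b,B')$ with $b\mapsto\chi(b)$. By (R2) these glue with $\chi$ to a placement of $H(t,B)$ with $t\mapsto\chi(t)\in\operatorname{bad}(t,B)$, which is absurd. So $|Y|<\delta_1|V|$, and the claim follows because $\beta(t,B)$ is $1$ plus the sum of $\beta$ over the children.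

Fix a vertex $t$. By (R1) the sets $\operatorname{bad}(t,B)$, $B\ni t$, cover at most $m\delta_1|V|<\delta|V|\le|I|$ vertices. So some $z\in I$ is in none of them, and placements of the branches at $t$ glue to a placement $\psi$ of $H$. It sends edges to edges of $G$, and different blocks use different gadgets because the families are separate.

It remains to show that $\psi$ is injective; here the cleaning is used a second time. A \emph{chain} of length $s$ is a sequence of vertices $c_0,\dots,c_s$ and blocks $C_1,\dots,C_s$ of $H$ with $c_{i-1},c_i\in V(C_i)$. Any two vertices are joined by a chain, since $H$ is connected. If $\psi$ is not injective, take a shortest chain with $c_0\ne c_s$ and $\psi(c_0)=\psi(c_s)$. Its blocks are distinct and its vertices are distinct, since a repetition would allow a shorter chain from $c_0$ to $c_s$; so $s\le m<k$. Also $s\ge2$, since $\psi$ is injective on each block. For $1\le i<j\le s$ the distinct vertices $c_i,c_j$ are joined by a shorter chain, so $\psi(c_i)\ne\psi(c_j)$. The gadgets used for $C_1,\dots,C_s$ and the vertices $\psi(c_1),\dots,\psi(c_{s-1}),\psi(c_s)=\psi(c_0)$ form a Berge cycle of length $s<k$, a contradiction.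
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:hard}]
Suppose that there is an efficient $(1/p-\varepsilon)$-approximation. Given an instance, build $G$, run the algorithm, and accept if the output has at most $(1-\delta)|V|$ vertices. If $\operatorname{val}\ge1-\zeta$, the output has size at most $(1/p-\varepsilon)(p+4\eta)|V|<(1-\delta)|V|$ by Proposition~\ref{prop:yes} and \eqref{eq:etadelta}, and we accept. If $\operatorname{val}\le\gamma$, then by Lemmas~\ref{lem:dense} and~\ref{lem:assemble}, with probability at least $0.8$ the complement of every hitting set has fewer than $\delta|V|$ vertices, and we reject.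

The sampling can be done with fair coins. It consists of polynomially many draws from laws with rational probabilities, each reducible to a uniform choice from a set of polynomial size $N$. Such a choice is made by reading $\lceil\log_2N\rceil$ bits and repeating if the number is out of range, which happens with probability at most $\frac12$. Allowing logarithmically many repetitions for each draw, we follow the exact sampler except with probability at most $0.01$. So an NP-hard problem is decided in randomized polynomial time with error at most $0.21$, and $\mathrm{NP}\subseteq\mathrm{BPP}$. The assumption $\mathrm{NP}\not\subseteq\mathrm{BPP}$ is needed because the graph $G$ is random.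
\end{proof}

\section{Types and a finite linear program}\label{sec:types}

Let $H$ be connected. A scheme may use any set of labels. For $H$-avoidance, however, all that matters about a label $\omega$ is which branches can be attached at a vertex labeled $\omega$. Recording just this gives one label set that serves for all schemes.

\begin{definition}
A \emph{type} is a set of flags. It is \emph{admissible} if there is no vertex $t$ such that it contains all flags $(t,B)$ with $B\ni t$. Let $\Omega_H$ consist of $\mathsf S$ and the admissible types. For a block $C$, a tuple $\lambda\in\Omega_H^{V(C)}$ is \emph{consistent} if for every flag $(t,B)$ and every embedding $\sigma:B\to C$ the following holds: if $\lambda(\sigma(b))\ne\mathsf S$ for all $b\in V(B)$, and $(b,B')\in\lambda(\sigma(b))$ for every child $(b,B')$ of $(t,B)$, then $(t,B)\in\lambda(\sigma(t))$.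
\end{definition}

For $K_3\cdot C_4$ with cut vertex $v$, an admissible type contains no flag $(t,B)$ with $t\ne v$, as $t$ lies in one block only, and not both flags at $v$. The admissible types are $\emptyset$, $\{(v,K_3)\}$ and $\{(v,C_4)\}$, and the last two play the roles of $\mathsf F$ and $\mathsf T$.

Let $\Pi_H$ be the set of families $(P_C)_C$ of probability distributions with real probabilities, $P_C$ supported on the consistent tuples in $\Omega_H^{V(C)}$, whose one-vertex marginals all equal one distribution $\mu$. It is a polytope defined by finitely many rational linear constraints, and it is nonempty because the constant tuple $\mathsf S$ is consistent. Let $p^*(H)$ be the minimum of the linear function $\mu(\mathsf S)$ on $\Pi_H$.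

\begin{proposition}\label{prop:lp}
The number $p^*(H)$ is the least value of an $H$-avoiding scheme. Hence $p^*(H)\ge1/k$, with equality if and only if $H$ has an $H$-avoiding scheme of value $1/k$.
\end{proposition}

\begin{proof}
\emph{A rational point of $\Pi_H$ is an $H$-avoiding scheme.} Suppose that $\ell$ is a realized labeling of $H$. We show that $(t,B)\in\ell(t)$ for all flags, by induction on $|H(t,B)|$. Let $C,\sigma,\lambda$ realize $\ell$ on $B$. Then $\lambda(\sigma(b))=\ell(b)\ne\mathsf S$ for all $b\in V(B)$, and $(b,B')\in\ell(b)$ for the children, whose branches are smaller. Consistency of $\lambda$ gives $(t,B)\in\lambda(\sigma(t))=\ell(t)$. So $\ell(t)$ is not admissible, a contradiction. The minimum $p^*(H)$ is attained at a vertex of $\Pi_H$, which is rational, so $p^*(H)$ is the value of an $H$-avoiding scheme.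

\emph{An $H$-avoiding scheme gives a point of $\Pi_H$ with the same value.} Put $\Theta(\mathsf S)=\mathsf S$, and for $\omega\ne\mathsf S$ let $\Theta(\omega)$ be the set of flags $(t,B)$ such that some realized labeling of $H(t,B)$ gives $t$ the label $\omega$. If $\Theta(\omega)$ contained all flags at some $t$, the corresponding labelings would glue by (R1) to a realized labeling of $H$; so $\Theta(\omega)$ is admissible. Let $\lambda\in\operatorname{supp}P_C$, and let $(t,B)$ and $\sigma:B\to C$ satisfy the hypotheses in the definition of consistency for $\Theta\circ\lambda$. Then $\lambda\circ\sigma$ is a realized labeling of $B$, and each child $(b,B')$ has a realized labeling of $H(b,B')$ that gives $b$ the label $\lambda(\sigma(b))$. By (R2) these glue to a realized labeling of $H(t,B)$, so $(t,B)\in\Theta(\lambda(\sigma(t)))$. Thus $\Theta\circ\lambda$ is consistent. The images of the $P_C$ under $\Theta$ have the image of $\mu$ as common marginal, in which $\mathsf S$ has the same mass. The last sentence of the proposition follows from Lemma~\ref{lem:fold}.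
\end{proof}

From a graph we can extract only approximate schemes, and compactness shows that this suffices. The total variation distance of distributions $\nu_1,\nu_2$ on a finite set is $\sum_x(\nu_1(x)-\nu_2(x))^+$, the largest difference between the probabilities that they give to an event.

\begin{lemma}\label{lem:stable}
If $H$ has no $H$-avoiding scheme of value $1/k$, there is a rational $\delta_0\in(0,1)$ for which no family of distributions $P_C$ on $\Omega_H^{V(C)}$, one for each block $C$, satisfies all of the following:
\begin{itemize}
\item[(i)] each $P_C$ gives mass at most $\delta_0$ to the inconsistent tuples;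
\item[(ii)] any two one-vertex marginals are within total variation distance $\delta_0$;
\item[(iii)] each one-vertex marginal gives $\mathsf S$ mass at most $1/k+\delta_0$.
\end{itemize}
\end{lemma}

\begin{proof}
Otherwise such families exist for $\delta_0=\frac12,\frac13,\dots$. They lie in a compact set and the conditions are closed, so a limit point satisfies (i)--(iii) with $\delta_0=0$. It is a point of $\Pi_H$ with $\mu(\mathsf S)\le1/k$, so $p^*(H)=1/k$, against Proposition~\ref{prop:lp}.
\end{proof}

\section{Algorithms: the proof of Theorem~\ref{thm:class}}\label{sec:algo}

\subsection{Disconnected graphs}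

\begin{proof}[Proof of Theorem~\ref{thm:class}(a)]
Let $H_1,\dots,H_r$, $r\ge2$, be the components of $H$, and let $S$ be an optimal $H$-hitting set of $G$. If $\tau_{H_i}(G-S)>k$ for all $i$, we can choose disjoint copies of $H_1,\dots,H_r$ in $G-S$ one after another, because the fewer than $k$ vertices already used do not hit all copies of the next component; together these form a copy of $H$. So $\tau_{H_i}(G)\le\tau_H(G)+k$ for some $i$. The trivial algorithm, which works for graphs of any size, gives an $H_i$-hitting set of size at most $|H_i|\tau_{H_i}(G)\le(k-1)\tau_{H_i}(G)$ for each $i$, and each of them is $H$-hitting. The smallest has size at most $(k-1)(\tau_H(G)+k)$, which is at most $(k-\frac12)\tau_H(G)$ when $\tau_H(G)\ge2k(k-1)$. Smaller optima are found by trying all sets of fewer than $2k(k-1)$ vertices.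
\end{proof}

\subsection{A large $H$-free set or a lower bound}

For connected $H$ we round the standard linear relaxation. Rounding loses the full factor $k$ only when almost all the weight is on vertices of weight about $1/k$. On the graph that these vertices induce, the relaxation has value about $n/k$ and the rounding takes all $n$ vertices. To gain we must either spare a constant fraction of the vertices or learn that the optimum is noticeably larger than $n/k$.

\begin{lemma}\label{lem:dicho}
Let $H$ be connected with no $H$-avoiding scheme of value $1/k$. There are a rational $\theta=\theta(H)\in(0,\frac12)$ and a polynomial-time algorithm which, given a graph $G$ with $n\ge1$ vertices, either outputs $I\subseteq V(G)$ with $|I|\ge\theta n$ and $G[I]$ $H$-free, or correctly declares that $\tau_H(G)>(1/k+\theta)n$.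
\end{lemma}

The proof reverses the hardness construction. We ask whether, for each block $C$, the copies of $C$ in $G$ carry a weighting that resembles a family of gadgets: each vertex is used about equally often in each position, and no pair of vertices is used much. If this fails for some $C$, duality yields a large $C$-free set. If it holds for all $C$, a hitting set of size about $n/k$ would define types for the other vertices, and the weightings would give an approximate scheme. The bound on pairs takes over the role of the cleaning: it lets us attach branches disjointly.

\begin{proof}
Write $V=V(G)$. Let $\delta_0$ be as in Lemma~\ref{lem:stable}, and put $\beta=\delta_0/4$, $\kappa_1=\delta_0/(2k^{k+2})$, $\kappa=\kappa_1/(2k^2)$. For each block $C$ solve the following linear program in variables $w_\varphi\ge0$ indexed by the at most $n^k$ embeddings $\varphi:C\to G$: maximize $\sum_\varphi w_\varphi$ subject to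
\begin{align}
\sum_{\varphi(i)=u}w_\varphi&\le1&&\text{for all }u\in V,\ i\in V(C),\label{eq:lp1}\\
\sum_{\varphi(i)=u,\ \varphi(j)=u'}w_\varphi&\le\kappa&&\text{for all }u\ne u'\text{ in }V,\ i\ne j\text{ in }V(C).\label{eq:lp2}
\end{align}
Let $W_C$ be the optimum. Summing \eqref{eq:lp1} over $u$ for one $i$ gives $W_C\le n$.

\medskip\noindent\emph{Case 1: $W_C<(1-\beta)n$ for some $C$.} By linear programming duality we can compute $y_{u,i}\ge0$ and $z_{u,u',i,j}\ge0$ with $\sum y+\kappa\sum z<(1-\beta)n$ and
\begin{equation}\label{eq:dual}
\sum_iy_{\varphi(i),i}+\sum_{i\ne j}z_{\varphi(i),\varphi(j),i,j}\ge1\qquad\text{for every embedding }\varphi:C\to G .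
\end{equation}
Let $U_1=\{u:\sum_iy_{u,i}\le1-\beta/2\}$. Then $|V\setminus U_1|(1-\beta/2)<(1-\beta)n\le(1-\beta/2)^2n$, so $|U_1|\ge\beta n/2$. The first sum in \eqref{eq:dual} takes a different coordinate from each vertex, so it is controlled by this bound only on vertices with nearly equal vectors $(y_{u,i})_i$. Partition $[0,1]^{V(C)}$ into at most $(8k/\beta+1)^k$ boxes of side at most $\beta/(8k)$, and let $U_2\subseteq U_1$ be the set of vertices whose vectors lie in a most popular box. Then $|U_2|\ge\beta_1n$ with $\beta_1=\frac\beta2(8k/\beta+1)^{-k}$. For $u_0\in U_2$ and an embedding $\varphi$ of $C$ into $G[U_2]$,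
\[
\sum_iy_{\varphi(i),i}\le\sum_i\Bigl(y_{u_0,i}+\frac\beta{8k}\Bigr)\le1-\frac\beta2+\frac\beta8<1-\frac\beta4 ,
\]
so by \eqref{eq:dual} one of the fewer than $k^2$ terms $z_{\varphi(i),\varphi(j),i,j}$ exceeds $\beta/(4k^2)$. Call a pair $\{u,u'\}$ \emph{heavy} if $z_{u,u',i,j}$ or $z_{u',u,i,j}$ exceeds $\beta/(4k^2)$ for some $i,j$. Since $\sum z<n/\kappa$, there are at most $\Delta n$ heavy pairs, where $\Delta=4k^2/(\beta\kappa)$. At most $\beta_1n/2$ vertices are in more than $4\Delta/\beta_1$ heavy pairs. Among the at least $\beta_1n/2$ other vertices of $U_2$, greedy selection gives a set $I$ that contains no heavy pair, with $|I|\ge\theta_1n$ for $\theta_1=\beta_1/\bigl(2(4\Delta/\beta_1+1)\bigr)$. Every copy of $C$ in $G[U_2]$ contains a heavy pair, so $G[I]$ is $C$-free and hence $H$-free. Output $I$.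

\medskip\noindent\emph{Case 2: $W_C\ge(1-\beta)n$ for all $C$.} Declare $\tau_H(G)>(1/k+\theta)n$, where $\theta=\min(\theta_1,\beta)$. To prove that this is correct, suppose that $S$ is an $H$-hitting set with $|S|\le(1/k+\theta)n$, and let $w^C$ be optimal solutions.

\emph{Types of vertices.} For $u\in V\setminus S$ we define a type $\operatorname{type}(u)$, deciding the membership of $(t,B)$ for all $u$ at once, by recursion on $|H(t,B)|$. Let $C$ be a block and $\sigma:B\to C$ an embedding. An embedding $\varphi:C\to G$ is a \emph{witness at $u$ for $(t,B)$ via $(C,\sigma)$} if $\varphi\sigma(t)=u$, $\varphi\sigma(b)\notin S$ for all $b\in V(B)$, and $(b,B')\in\operatorname{type}(\varphi\sigma(b))$ for every child $(b,B')$ of $(t,B)$. Put $(t,B)\in\operatorname{type}(u)$ if for some $(C,\sigma)$ these witnesses have total $w^C$-weight at least $\kappa_1$.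

\emph{Claim.} If $(t,B)\in\operatorname{type}(u)$ and $Z\subseteq V\setminus\{u\}$ satisfies $|Z|+|H(t,B)|\le k$, then $H(t,B)$ embeds in $G-S-Z$ with $t\mapsto u$.

We use induction on $|H(t,B)|$. Take $(C,\sigma)$ whose witnesses at $u$ have weight at least $\kappa_1$. For each $b\in V(B)\setminus\{t\}$ and $u'\in Z$, the $\varphi$ with $\varphi\sigma(t)=u$ and $\varphi\sigma(b)=u'$ have weight at most $\kappa$ by \eqref{eq:lp2}. There are at most $k^2$ pairs $(b,u')$ and $k^2\kappa<\kappa_1$, so some witness $\varphi$ has $\varphi\sigma(V(B))\cap Z=\emptyset$. Embed $B$ by $\varphi\sigma$, and then the branches of the children one after another. When $H(b,B')$ is treated, let $Z'$ consist of $Z$ and all vertices used so far except $\varphi\sigma(b)$. By (R2) these are images of vertices of $H(t,B)$ outside $H(b,B')$, so $|Z'|+|H(b,B')|\le|Z|+|H(t,B)|\le k$. By induction $H(b,B')$ embeds in $G-S-Z'$ with $b\mapsto\varphi\sigma(b)$. The union of these maps is the required embedding.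

Every $\operatorname{type}(u)$ is admissible. Indeed, if it contained all flags at some $t$, we could embed the branches at $t$ one after another with $t\mapsto u$, each time with $Z$ the set of vertices other than $u$ used so far. By (R1), $|Z|\le k-|H(t,B)|$, so the claim applies, and we would obtain a copy of $H$ in $G-S$.

\emph{The approximate scheme.} Label $u$ by $\mathsf S$ if $u\in S$ and by $\operatorname{type}(u)$ otherwise. Let $P_C$ be the law of the tuple of labels of $(\varphi(i))_{i\in V(C)}$, where $\varphi$ is chosen with probability $w^C_\varphi/W_C$. For a position $i$, the vertex $\varphi(i)$ equals $u$ with probability $r(u)/W_C$, where $0\le r(u)\le1$ by \eqref{eq:lp1} and $\sum_ur(u)=W_C\le n$. Its distance from the uniform law on $V$ is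
\[
\sum_u\Bigl(\frac1n-\frac{r(u)}{W_C}\Bigr)^+\le\sum_u\frac{1-r(u)}n=1-\frac{W_C}n\le\beta .
\]
So every marginal is within $\beta$ of the law of the label of a uniform vertex. This gives (ii), as $2\beta\le\delta_0$, and (iii), as $|S|/n+\beta\le1/k+2\beta$. For (i), suppose that the tuple of $\varphi$ is inconsistent through $(t,B)$ and $\sigma$. Comparing the definitions, $\varphi$ is a witness at $u=\varphi\sigma(t)$ for $(t,B)$ via $(C,\sigma)$ while $(t,B)\notin\operatorname{type}(u)$. For fixed $B,\sigma,t$ such $\varphi$ have weight less than $\kappa_1$ at each $u$, so at most $\kappa_1n$ in total. There are at most $k\cdot k^k\cdot k$ triples $(B,\sigma,t)$, so the inconsistent tuples have mass at most $k^{k+2}\kappa_1/(1-\beta)=\delta_0/(2-2\beta)\le\delta_0$. This contradicts Lemma~\ref{lem:stable}.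
\end{proof}

\subsection{Rounding}

\begin{proof}[Proof of Theorem~\ref{thm:class}(b)]
Let $\theta$ be as in Lemma~\ref{lem:dicho}, let $\delta=\theta/(2k)$ and $\mathrm{OPT}=\tau_H(G)$. Minimize $\sum_vx_v$ over $x\ge0$ subject to $\sum_{v\in Q}x_v\ge1$ for the vertex set $Q$ of every copy of $H$; there are at most $|G|^k$ constraints. Let $x$ be an optimal solution and $L$ its value. The indicator vector of a hitting set is feasible, so $L\le\mathrm{OPT}$. Write $L_Y=\sum_{v\in Y}x_v$ and put
\[
V_+=\Bigl\{v:x_v>\frac{1+\delta}k\Bigr\},\quad U=\Bigl\{v:\frac{1-k\delta}k\le x_v\le\frac{1+\delta}k\Bigr\},\quad U'=\Bigl\{v\in U:x_v\ge\frac1k\Bigr\}.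
\]
Then $|V_+|\le\frac k{1+\delta}L_{V_+}$, $|U|\le\frac k{1-\theta/2}L_U$ and $|U'|\le kL_{U'}$. In a copy of $H$ that avoids $V_+$, every vertex has $x_v\ge1-(k-1)\frac{1+\delta}k\ge\frac{1-k\delta}k$, so the copy lies in $U$. If $U=\emptyset$, output $V_+$, a hitting set of size at most $\frac k{1+\delta}L$. Otherwise run Lemma~\ref{lem:dicho} on $G[U]$.

\emph{It returns $I$.} Output $V_+\cup(U\setminus I)$. A copy of $H$ avoiding this set would lie in $I$, so it is a hitting set. Its size is at most
\[
\frac k{1+\delta}L_{V_+}+\frac{(1-\theta)k}{1-\theta/2}L_U\le k\max\Bigl(\frac1{1+\delta},\frac{1-\theta}{1-\theta/2}\Bigr)L .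
\]

\emph{It declares $\tau_H(G[U])>(1/k+\theta)|U|$.} Output $V_+\cup U'=\{v:x_v\ge1/k\}$, which is a hitting set because every copy has a vertex of weight at least $1/k$. Let $q=\frac12\cdot\frac{k\theta}{1+k\theta}$, so that $\frac1{1+k\theta}=1-2q$. If $L_{V_+}\ge qL$, we gain on $V_+$: the size is at most
\[
\frac k{1+\delta}L_{V_+}+kL_{U'}\le kL-\frac{k\delta}{1+\delta}L_{V_+}\le k\Bigl(1-\frac{q\delta}{1+\delta}\Bigr)L .
\]
If $L_{V_+}<qL$, we gain on $U$: from $\mathrm{OPT}\ge\tau_H(G[U])$ we get $|U'|\le|U|\le\frac k{1+k\theta}\mathrm{OPT}=k(1-2q)\mathrm{OPT}$, while $|V_+|\le kq\,\mathrm{OPT}$, so the size is at most $k(1-q)\mathrm{OPT}$.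

In every case the output has size at most $(k-\epsilon)\mathrm{OPT}$ for a constant $\epsilon=\epsilon(H)>0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}(c)]
One implication is (b), the other is Theorem~\ref{thm:hard} with $p=1/k$. By Proposition~\ref{prop:lp}, there is no $H$-avoiding scheme of value $1/k$ exactly when the linear program that minimizes $\mu(\mathsf S)$ over $\Pi_H$ has optimum larger than $1/k$.
\end{proof}

\section{Foldings and graphs on at most six vertices}\label{sec:small}

Foldings certify that no scheme of value $1/k$ exists, and they suffice for all small graphs. The next corollary needs no assumption.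

\begin{corollary}\label{cor:fold}
A connected graph $H$ is approximate-easy in each of the following cases.
\begin{itemize}
\item[(a)] There is a folding of $H$ into a connected union $A$ of blocks with $|A|<k$.
\item[(b)] $H=A\cup A'$ with $V(A)\cap V(A')=\{v\}$, where $A-v$ and $A'-v$ are nonempty unions of components of $H-v$, and $A'$ has an embedding into $A$ that fixes $v$.
\item[(c)] $H$ has a vertex of degree $1$.
\end{itemize}
\end{corollary}

\begin{proof}
(a) By Lemma~\ref{lem:fold} every $H$-avoiding scheme has value at least $1/|A|>1/k$, and Theorem~\ref{thm:class}(b) applies.

(b) Both $A$ and $A'$ are induced subgraphs, since $H=A\cup A'$ and they share only $v$. For each block $B$ the graph $B-v$ (equal to $B$ if $v\notin V(B)$) is connected, so it lies in one component of $H-v$, and $B$ lies in $A$ or in $A'$. Every component of $H-v$ contains a neighbor of $v$, so $A$ is connected, and it is the union of the blocks that contain its edges. Also $|A|=k-|A'|+1<k$. Let $\phi$ be the identity on $A$ and the given embedding on $A'$. The image of a block contained in $A'$ is an edge or a $2$-connected subgraph of $A$, so it lies in a block of $A$ by (B1). Thus $\phi$ is a folding into $A$.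

(c) Let $x$ have degree $1$ and neighbor $v$. Take $A'$ to be the edge $vx$ and $A=H-x$. As $k\ge3$ and $H$ is connected, $v$ has a neighbor in $A$, and sending $x$ to it embeds $A'$ in $A$.
\end{proof}

Part (c) applies to all trees, in agreement with (K2), though without the explicit gain $\frac12$.

\begin{proof}[Proof of Theorem~\ref{thm:small}]
The equivalence holds for $2$-connected $H$ by (K1) and for disconnected $H$ by Theorem~\ref{thm:class}(a). Let $H$ be connected with a cut vertex; we ask whether it is approximate-easy. If it has a vertex of degree $1$, it is. Assume that it has none.

An \emph{end block} is a block with exactly one cut vertex. Deleting from $\mathcal T$ the vertices that are not cut vertices, which are leaves, gives a tree with at least three nodes in which every cut vertex has degree at least $2$. Its leaves, of which there are at least two, are the end blocks. An end block $K_2$ would give a vertex of degree $1$, so end blocks have at least three vertices, and \eqref{eq:blocksum} gives $k-1\ge4$.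

If $k=5$, the sum in \eqref{eq:blocksum} is $2+2$, so $H$ is the bowtie, which is approximate-easy by Corollary~\ref{cor:fold}(b).

Let $k=6$, so the sum is $5$. If some end block has at least four vertices, the sum is $3+2$, and $H$ consists of a triangle and a $2$-connected graph $Y$ on four vertices with one common vertex $v$. Since $Y$ has minimum degree at least $2$, its complement is a matching, so $Y$ is $K_4$, $K_4-e$ or $C_4$. In $K_4$ and $K_4-e$ every vertex lies in a triangle, so the triangle of $H$ embeds in $Y$ fixing $v$, and Corollary~\ref{cor:fold}(b) applies. If $Y=C_4$, then $H=K_3\cdot C_4$, which is not approximate-easy by Theorem~\ref{thm:main}.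

Otherwise all end blocks are triangles. Two of them, $E_1$ and $E_2$, contribute $4$, so there is exactly one more block, a bridge $xy$. It is not an end block, so both $x$ and $y$ lie in a triangle, and not in the same one by (B1); say $x\in V(E_1)$, $y\in V(E_2)$. The triangles cover all six vertices, so they are disjoint. Let $\phi$ be the identity on $E_1$ and a bijection $V(E_2)\to V(E_1)$ with $\phi(y)\ne x$. It sends the bridge to the edge $x\phi(y)$ of $E_1$, so it is a folding into $E_1$, and Corollary~\ref{cor:fold}(a) applies.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BEHKM}
Noah Br\"ustle, Tal Elbaz, Hamed Hatami, Onur Kocer, Bingchan Ma,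
\emph{Approximation algorithms for hitting subgraphs},
arXiv:2011.14450 (2020).

\bibitem{Mossel}
Mossel,
\emph{Gaussian bounds for noise correlation of functions},
GAFA 19 (2010).

\end{thebibliography}
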